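\title{$F$-injectivity does not deform}

\begin{abstract}
For every prime $p$ we construct a Noetherian local ring $S$ of characteristic $p$ and a regular element $x$ of its maximal ideal such that $S/xS$ is $F$-injective and $S$ is not. Such rings exist in dimension $4$ over every field and in dimension $3$ over every imperfect field, and in larger dimension they can be chosen to be domains. These dimensions are the smallest possible: $F$-injectivity deforms in dimension at most $2$, and in dimension $3$ when the residue field is perfect. The examples are built from an Artin--Schreier cover that degenerates to a purely inseparable one.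
\end{abstract}

\section{Introduction}

Let $p$ be a prime number and let $R$ be a commutative Noetherian ring of characteristic $p$. The Frobenius map $F\colon R\to R$, $r\mapsto r^p$, is a ring homomorphism. Let $F_*R$ be the additive group $R$ with the module structure $r\cdot y=r^py$, so that $F\colon R\to F_*R$ is $R$-linear. This map is injective exactly when $R$ is reduced. Two ways of asking for more are the following.

The ring $R$ is \emph{$F$-split} if there is an $R$-linear map $\theta\colon F_*R\to R$ with $\theta\circ F=1_R$. For the second notion, let $I\subset R$ be an ideal and apply local cohomology to obtain $H^i_I(R)\to H^i_I(F_*R)$. As an abelian group the target is $H^i_{F(I)R}(R)$, and this equals $H^i_I(R)$ because $F(I)R=(y^p:y\in I)$ has the same radical as $I$. So Frobenius induces an additive map $F\colon H^i_I(R)\to H^i_I(R)$. The ring $R$ is \emph{$F$-injective} if $F\colon H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R)$ is injective for every maximal ideal $\mathfrak m$ and every $i\ge0$. An $F$-split ring is $F$-injective, since $H^i_{\mathfrak m}(\theta)$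 is a left inverse of $H^i_{\mathfrak m}(F)$. An Artinian local ring $R$ equals $H^0_{\mathfrak m}(R)$, so it is $F$-injective if and only if it is reduced, that is, a field.

A property $\mathcal P$ \emph{deforms} if, for every Noetherian local ring $(R,\mathfrak m)$ of characteristic $p$ and every regular element (nonzerodivisor) $x\in\mathfrak m$, the ring $R$ has $\mathcal P$ whenever $R/xR$ has $\mathcal P$. Regularity deforms, because $x$ together with lifts of $\dim R-1$ generators of $\mathfrak m/xR$ generates $\mathfrak m$. The Cohen--Macaulay property deforms, because depth and dimension both drop by one modulo $x$. It is known that the $F$-split property does not deform. For $F$-injectivity the expectation is different: it is a condition on local cohomology, the local cohomology of $R$ is tied to that of $R/xR$ by a long exact sequence, and when $R/xR$ is Cohen--Macaulay this sequence gives deformation in a few lines (Example~\ref{ex:CM}). Whether $F$-injectivity deforms in general is stated as an open problem by Koley and Varbaro \cite{KV}. The answer is negative in every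 characteristic.

\begin{theorem}\label{thm:A}
Let $p$ be a prime number and let $k$ be a field of characteristic $p$.
\begin{enumerate}
\item[(1)] There are a Noetherian local ring $(S,\mathfrak n)$, essentially of finite type over $k$, with $\dim S=4$ and $S/\mathfrak n=k$, and a regular element $x\in\mathfrak n$, such that $S/xS$ is $F$-injective and $S$ is not.
\item[(2)] If $k$ is imperfect, there is such an example, essentially of finite type over $k$, with $\dim S=3$ and $S/\mathfrak n=k$.
\end{enumerate}
\end{theorem}

The dimensions in Theorem~\ref{thm:A} cannot be lowered.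

\begin{theorem}\label{thm:B}
Let $k$ be a field of characteristic $p$ and let $d\ge1$. The following are equivalent.
\begin{enumerate}
\item[(a)] For every Noetherian local ring $(R,\mathfrak m)$ of characteristic $p$ with $\dim R=d$ and $R/\mathfrak m\cong k$, and every regular element $x\in\mathfrak m$, if $R/xR$ is $F$-injective then $R$ is $F$-injective.
\item[(b)] Either $d\le2$, or $d=3$ and $k$ is perfect.
\end{enumerate}
\end{theorem}

The rings constructed for Theorem~\ref{thm:A} have zero divisors. This is not the cause of the failure.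

\begin{theorem}\label{thm:C}
In Theorem~\ref{thm:A}, if one allows larger dimension, $S$ can be taken to be a domain, essentially of finite type over $k$ and with residue field $k$.
\end{theorem}

All three theorems turn on one observation (Section~\ref{sec:obstruction}). Frobenius is injective on $H^{i+1}_{\mathfrak m}(R)$ as soon as it is injective on the quotient of $H^i_{\mathfrak m}(R/xR)$ by the image $V^i$ of $H^i_{\mathfrak m}(R)$. Injectivity passes to this quotient when $V^i$ has finite length and the residue field is perfect, which leads to the positive half of Theorem~\ref{thm:B} (Section~\ref{sec:low}). In general it does not: for a field extension $k\subset L=k(t^{1/p})$ of degree $p$, Frobenius is injective on $L$ and zero on $L/k$. To build this phenomenon into a ring, we deform the inseparable extension to an Artin--Schreier cover $B\subset C$ with an automorphism $\sigma$ that is trivial modulo $x$ (Section~\ref{sec:cover}), and we glue two lines over $C$ along $\sigma$ (Section~\ref{sec:gluing}). The gluing produces an ideal $J$ such that Frobenius is injective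 on the local cohomology of $J/xJ$ but not on that of $J$. Sections~\ref{sec:A} and~\ref{sec:C} present two ways to transfer this from $J$ to a ring.

\section{Frobenius modules and local cohomology}\label{sec:prelim}

The rings we construct are studied through exact sequences of modules, so we need Frobenius actions on modules. Let $T$ be a Noetherian ring of characteristic $p$. A \emph{Frobenius $T$-module} is a $T$-module $M$ with an additive map $\varphi\colon M\to M$ such that $\varphi(rm)=r^p\varphi(m)$; equivalently, $\varphi$ is a $T$-linear map $M\to F_*M$. Morphisms are $T$-linear maps that commute with $\varphi$. Unless stated otherwise, a $T$-algebra carries the $p$-th power map and an ideal carries its restriction. For the element $x$ under consideration we write $\bar M=M/xM$; it carries the induced map, since $\varphi(xm)=x^p\varphi(m)\in xM$.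

Let $I=(f_1,\dots,f_r)\subset T$. The modules $H^i_I(M)$ are the cohomology of the \v Cech complex $\check C(f_1,\dots,f_r;M)$, whose $j$-th term is the direct sum of the localizations $M_{f_{i_1}\cdots f_{i_j}}$ with $i_1<\dots<i_j$. Every element of $H^i_I(M)$ is killed by a power of $I$. Applying $H^i_I$ to $M\to F_*M$, as in the introduction, makes $H^i_I(M)$ a Frobenius module; on the \v Cech complex $\varphi$ is given by $m/f^n\mapsto\varphi(m)/f^{pn}$. For $M=T$ this is the map $F$. We use the following facts.

\begin{enumerate}
\item[(F1)] \emph{Long exact sequences.} A short exact sequence of Frobenius modules gives a short exact sequence of \v Cech complexes on which $\varphi$ acts by chain maps. Hence all maps in the long exact sequence, including the connecting maps, commute with $\varphi$, and the sequence is natural.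
\item[(F2)] \emph{Change of rings.} The pair $(H^i_I(M),\varphi)$ depends only on $\sqrt I$. If $T\to T_1$ is a map of Noetherian rings and $M$ is a Frobenius $T_1$-module, then $H^i_I(M)=H^i_{IT_1}(M)$. If $\mathfrak n\subset T$ is maximal, then $H^i_{\mathfrak n}(T)=H^i_{\mathfrak nT_{\mathfrak n}}(T_{\mathfrak n})$, and if $(T,\mathfrak n)$ is local, then $H^i_{\mathfrak n}(T)=H^i_{\mathfrak n\hat T}(\hat T)$. All these identifications are compatible with $\varphi$.
\item[(F3)] \emph{Extensions.} If $0\to M'\to M\to M''$ is exact and compatible with $\varphi$, and $\varphi$ is injective on $M'$ and on $M''$, then $\varphi$ is injective on $M$: an element of $\ker\varphi$ maps to zero in $M''$, so it lies in $M'$.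
\item[(F4)] \emph{Polynomial rings.} Let $\kappa$ be a field of characteristic $p$ and $r\ge0$. The local cohomology of $\kappa[y_1,\dots,y_r]$ with respect to $(y_1,\dots,y_r)$ vanishes in degrees $i\ne r$. In degree $r$ it has the $\kappa$-basis $[y^{-\alpha}]$ with all $\alpha_j\ge1$, where $[y^{\beta}]=0$ if some $\beta_j\ge0$, and $\varphi(\sum c_\alpha[y^{-\alpha}])=\sum c_\alpha^p[y^{-p\alpha}]$. Thus $\varphi$ is injective, and multiplication by each $y_j$ is surjective.
\item[(F5)] \emph{Differences of ring maps.} Let $\rho_1,\rho_2\colon A\to E$ be ring homomorphisms that agree on a subring $T\subset A$, and let $T$ act on $E$ through them. Then $\delta=\rho_1-\rho_2$ is a morphism of Frobenius $T$-modules, since $\delta(rh)=\rho_1(r)\rho_1(h)-\rho_2(r)\rho_2(h)=\rho_1(r)\delta(h)$ for $r\in T$ and $\delta(h^p)=\rho_1(h)^p-\rho_2(h)^p=\delta(h)^p$. The kernel of $\delta$ is a subring of $A$.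
\item[(F6)] \emph{Vanishing.} If $\sqrt I$ is the radical of an ideal generated by a $T$-regular sequence of length $n$, then $H^i_I(T)=0$ for $i\ne n$. If $(T,\mathfrak n)$ is local, then $H^i_{\mathfrak n}(T)=0$ for $i>\dim T$, and $T$ is Cohen--Macaulay if and only if $H^i_{\mathfrak n}(T)=0$ for $i<\dim T$.
\item[(F7)] \emph{Reduction modulo $x$.} If $0\to M'\to M\to M''\to0$ is exact and $x$ is injective on $M''$, then $0\to\bar M'\to\bar M\to\bar M''\to0$ is exact, by the snake lemma.
\item[(F8)] \emph{Finiteness.} If $T_0\subset T\subset A$ are rings, $T_0$ is a finitely generated algebra over a Noetherian ring $B$, and $A$ is a finite $T_0$-module, then $T$ is a finite $T_0$-module, hence a Noetherian finitely generated $B$-algebra, and $\dim T=\dim A$.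
\end{enumerate}

Note that (F3) concerns submodules and extensions. Nothing similar holds for quotients, and this is the source of the counterexamples.

\section{The obstruction to deformation}\label{sec:obstruction}

Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p$, let $x\in\mathfrak m$ be regular, and write $H^i=H^i_{\mathfrak m}$. Let
\[
V^i=\operatorname{im}\bigl(H^i(R)\to H^i(\bar R)\bigr)\cong H^i(R)/xH^i(R).
\]
This is an $F$-stable submodule of $H^i(\bar R)$, so $F$ acts on $H^i(\bar R)/V^i$.

\begin{lemma}\label{lem:lift}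
If $F$ is injective on $H^i(\bar R)/V^i$, then $F$ is injective on $H^{i+1}(R)$.
\end{lemma}

\begin{proof}
Since $(xr)^p=x\cdot x^{p-1}r^p$, the sequence $0\to R\xrightarrow{x}R\to\bar R\to0$ is a sequence of Frobenius modules when the first term carries $x^{p-1}F$ and the other two carry $F$. By (F1), the connecting map induces an isomorphism from $H^i(\bar R)/V^i$ onto $(0:_{H^{i+1}(R)}x)$ under which $F$ corresponds to $x^{p-1}F$. So $x^{p-1}F$, and therefore $F$, is injective on $(0:_{H^{i+1}(R)}x)$. The kernel of $F$ on $H^{i+1}(R)$ is a submodule, because $F(re)=r^pF(e)$. If it contained some $e\ne0$, then the last nonzero term of $e,xe,x^2e,\dots$ would be a nonzero element of $\ker F$ killed by $x$, which we have just excluded.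
\end{proof}

\begin{example}\label{ex:CM}
Suppose that $\bar R$ is Cohen--Macaulay and $F$-injective, and let $d=\dim R$. Then $R$ is Cohen--Macaulay, so $H^i(R)=0$ for $i\neq d$. In particular $V^{d-1}=0$, and Lemma~\ref{lem:lift} shows that $F$ is injective on $H^d(R)$. Thus $R$ is $F$-injective.
\end{example}

When $V^i\ne0$, we must pass from injectivity on $H^i(\bar R)$ to injectivity on a quotient. Here is a case in which this is possible.

\begin{lemma}\label{lem:perfect}
Assume that $k=R/\mathfrak m$ is perfect. Let $W$ be a Frobenius $R$-module on which $\varphi$ is injective, and let $V\subset W$ be a $\varphi$-stable submodule of finite length. Then $\varphi(V)=V$, and $\varphi$ is injective on $W/V$.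
\end{lemma}

\begin{proof}
Choose $j$ with $\mathfrak m^{p^j}V=0$. For $r\in\mathfrak m$ and $v\in V$ we have $\varphi^j(rv)=r^{p^j}\varphi^j(v)=0$, so $rv=0$. Hence $V$ is a finite-dimensional $k$-vector space, and $\varphi(\mu v)=\mu^p\varphi(v)$ for $\mu\in k$. Since $k$ is perfect,
\[
\sum_i\mu_i\,\varphi(v_i)=\varphi\Bigl(\sum_i\mu_i^{1/p}v_i\Bigr)\qquad(\mu_i\in k,\ v_i\in V).
\]
Therefore $\varphi(V)$ is a $k$-subspace. If $v_1,\dots,v_n$ is a basis of $V$, the same identity and the injectivity of $\varphi$ show that $\varphi(v_1),\dots,\varphi(v_n)$ are linearly independent. So $\varphi(V)=V$. If $e\in W$ and $\varphi(e)\in V$, then $\varphi(e)=\varphi(v)$ for some $v\in V$, and $e=v\in V$.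
\end{proof}

Both hypotheses of Lemma~\ref{lem:perfect} are needed, and the examples that show this are the seeds of the two parts of Theorem~\ref{thm:A}.

\begin{example}\label{ex:models}
(a) Let $k$ be any field of characteristic $p$, let $k[t]\subset k[s]$ with $t=s^p$, and let $W=H^1_{(t)}(k[s])$, a Frobenius $k[t]_{(t)}$-module. By (F2) and (F4), $W$ has the basis $[s^{-n}]$, $n\ge1$, and $\varphi$ is injective. Since $\varphi(\mu[s^{-n}])=\mu^p[t^{-n}]$, the image of $\varphi$ lies in $W_0=H^1_{(t)}(k[t])$, which has infinite length.

(b) Let $k$ be imperfect, let $t\in k\setminus k^p$, and let $W=L=k[s]/(s^p-t)$, which is a field because $s^p-t$ is irreducible. Then $\varphi$ is injective on $W$, and $\varphi(\sum\mu_js^j)=\sum\mu_j^pt^j$ lies in $W_0=k$.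

In both cases $W=\bigoplus_{j=0}^{p-1}W_0s^j$, and for every submodule $V$ with $W_0\subset V\subsetneq W$ the induced map $\varphi$ on $W/V\ne0$ is zero.
\end{example}

The task is to find $R$ and $x$ such that $W$ sits inside $H^i(\bar R)$ and $V^i$ cuts out such a submodule $V$.

\section{A degenerating Artin--Schreier cover}\label{sec:cover}

Fix a field $k$ of characteristic $p$. We treat two cases at once.
\begin{itemize}
\item \emph{Case I}: $k$ is arbitrary, $B=k[x,t]$ is a polynomial ring, $\mathfrak b=(x,t)$, and $c=2$.
\item \emph{Case II}: $k$ is imperfect, $t\in k\setminus k^p$ is fixed, $B=k[x]$, $\mathfrak b=(x)$, and $c=1$.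
\end{itemize}
Thus $B$ is a polynomial ring in $c$ variables over $k$, and $B/\mathfrak b=k$. We want a finite $B$-algebra $C$ that reduces modulo $x$ to the extension $s^p=t$ of Example~\ref{ex:models} and that has a nontrivial $B$-automorphism. Put
\[
C=B[s]/(s^p-x^{2(p-1)}s-t),\qquad \sigma\colon C\to C,\quad\sigma(s)=s+x^2 .
\]
The ring $C$ is a free $B$-module with basis $1,s,\dots,s^{p-1}$. The identity $(s+x^2)^p-x^{2(p-1)}(s+x^2)=s^p-x^{2(p-1)}s$ shows that $\sigma$ is a well-defined $B$-algebra endomorphism, and it is an automorphism since $\sigma^p(s)=s+px^2=s$. Where $x$ is invertible, $y=s/x^2$ satisfies the Artin--Schreier equation $y^p-y=t/x^{2p}$ and $\sigma(y)=y+1$. Modulo $x$ the automorphism $\sigma$ becomes the identity, and $\bar C=\bar B[s]/(s^p-t)$ is the ring $k[s]$ with $t=s^p$ in Case I and the field $L$ in Case II.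

Let
\[
H_B=H^c_{\mathfrak b}(B),\qquad H=H^c_{\mathfrak b}(C)=\bigoplus_{j=0}^{p-1}H_B\,s^j,\qquad W=H^{c-1}_{\mathfrak b}(\bar C).
\]
The module $W$ is the one of Example~\ref{ex:models}, with $W_0=H^{c-1}_{\mathfrak b}(\bar B)$. On $H$, the \v Cech description gives $\varphi(\xi f)=\varphi(\xi)f^p$ for $\xi\in H_B$ and $f\in C$. By (F5), $1-\sigma\colon C\to C$ is a morphism of Frobenius $B$-modules, so $\varphi$ acts on the cokernel of $1-\sigma$ on $H$. On $W$ the map $1-\sigma$ is zero, its cokernel is $W$ itself, and $\varphi$ is injective there. On $H$ the situation is different.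

\begin{example}\label{ex:p2}
Let $p=2$ in Case II. Then $C=k[x,s]/(s^2+x^2s+t)$, $H_B=k[x,x^{-1}]/k[x]$ and $H=H_B\oplus H_Bs$. We have $(1-\sigma)(\xi_0+\xi_1s)=x^2\xi_1$, and $x^2$ is surjective on $H_B$. So $(1-\sigma)H=H_B$, and the cokernel is $H_Bs$. The class $\eta=[x^{-1}]s$ is nonzero in the cokernel. Its image under Frobenius is
\[
\varphi(\eta)=[x^{-2}]s^2=[x^{-2}](t+x^2s)=t[x^{-2}]=(1-\sigma)\bigl(t[x^{-4}]s\bigr),
\]
because $x^2[x^{-2}]=0$. So $\varphi(\eta)\ne0$ in $H$, but $\varphi(\eta)=0$ in $H/(1-\sigma)H$.
\end{example}

The same two effects occur in general: the cokernel sees only the coefficient of $s^{p-1}$, and Frobenius multiplies this coefficient by a high power of $x$.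

\begin{lemma}\label{lem:coker}
Let $\lambda\colon H\to H_B$ be the map $\sum_j\xi_js^j\mapsto\xi_{p-1}$. Then $(1-\sigma)H=\ker\lambda$ and $\lambda\circ\varphi=x^{2(p-1)^2}\varphi\circ\lambda$. The map $\varphi$ is not injective on $H/(1-\sigma)H$.
\end{lemma}

\begin{proof}
For $\xi\in H_B$ and $0\le j\le p-1$,
\begin{equation}\label{eq:sigma}
(1-\sigma)(\xi s^j)=\xi\bigl(s^j-(s+x^2)^j\bigr)=-\sum_{l<j}\binom jl x^{2(j-l)}\xi s^l .
\end{equation}
Only powers $s^l$ with $l\le p-2$ occur, so $(1-\sigma)H\subset\ker\lambda$. For the converse we show $H_Bs^{j-1}\subset(1-\sigma)H$ for $1\le j\le p-1$ by induction on $j$. Let $\xi'\in H_B$. Since $j$ is invertible in $k$ and $x$ is surjective on $H_B$ by (F4), there is $\xi\in H_B$ with $-jx^2\xi=\xi'$. By \eqref{eq:sigma}, $\xi's^{j-1}-(1-\sigma)(\xi s^j)$ lies in $\sum_{l<j-1}H_Bs^l$, which is contained in $(1-\sigma)H$ by induction.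

Next, for $0\le j\le p-1$,
\[
\varphi(\xi s^j)=\varphi(\xi)\,(t+x^{2(p-1)}s)^j=\sum_{l\le j}\binom jl t^{j-l}x^{2(p-1)l}\varphi(\xi)\,s^l .
\]
The coefficient of $s^{p-1}$ is $0$ for $j<p-1$ and $x^{2(p-1)^2}\varphi(\xi)$ for $j=p-1$. This is the second formula.

Thus $\lambda$ identifies $H/(1-\sigma)H$ with $H_B$, and $\varphi$ with $x^{2(p-1)^2}\varphi$. Let $\epsilon=[x^{-1}t^{-1}]$ in Case I and $\epsilon=[x^{-1}]$ in Case II. Then $\epsilon\ne0$, and $\varphi(\epsilon)=[x^{-p}t^{-p}]$, respectively $[x^{-p}]$, is killed by $x^p$. Since $2(p-1)^2\ge2(p-1)\ge p$, we get $x^{2(p-1)^2}\varphi(\epsilon)=0$.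
\end{proof}

\begin{remark}
The exponent in $\sigma(s)=s+x^2$ is chosen for the sake of $p=2$. For the equation $s^p-x^{p-1}s-t$ and $\sigma(s)=s+x$, the same computation gives the map $x^{(p-1)^2}\varphi$ on $H_B$. For $p=2$ this is $x\varphi$, which in Case II sends $\sum\mu_n[x^{-n}]$ to $\sum\mu_n^2[x^{1-2n}]$ and is injective.
\end{remark}

\section{Gluing two lines along $\sigma$}\label{sec:gluing}

We want $H/(1-\sigma)H$ to appear as a \emph{submodule} of the local cohomology of some module $J$, and $W$ to appear at the corresponding place for $\bar J$. A cokernel embeds in the local cohomology of $J$ through a connecting map if $J$ is the kernel of a surjection that induces $1-\sigma$ on $H$. The map $1-\sigma\colon C\to C$ itself is not surjective, since its image lies in $x^2C$. We therefore extend it to a map $\delta$ between polynomial rings over $C$ that is surjective on the ideals of the origin; the local cohomology of these ideals contains $H$, one degree higher.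

Let $A=C[u,v]$, $A_+=(u,v)A$, $E=C[z]$ and $E_+=zE$, and let $\sigma$ act on $E$ through the coefficients. Define ring homomorphisms $\rho_1,\rho_2\colon A\to E$ by $\rho_1(h)=h(z,0)$ and $\rho_2(h)=\sigma(h(0,z))$, and put
\[
\delta=\rho_1-\rho_2,\qquad J=A_+\cap\ker\delta,\qquad G=B\oplus J\subset A .
\]
So $G$ consists of the functions on the plane over $C$ whose restrictions to the two axes agree up to $\sigma$ and whose value at the origin lies in $B$. Explicitly, $J$ is the direct sum of $uvA$ and the groups $\{\sigma(\gamma)u^n+\gamma v^n:\gamma\in C\}$ for $n\ge1$.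

The subring $\ker\delta$ contains $B$, because $\sigma$ fixes $B$, and $J$ is an ideal of $\ker\delta$. Hence $G$ is a ring and $J$ is an ideal of $G$ with $G/J=B$. The elements $u+v$ and $uv$ lie in $J$. Since $u$ and $v$ are the roots of $Y^2-(u+v)Y+uv$ and $C$ is finite over $B$, the ring $A$ is finite over $B[u+v,uv]$. By (F8), $G$ is a Noetherian finitely generated $B$-algebra with $\dim G=\dim A=\dim B[u,v]=c+2$. The ideal $\mathfrak g=\mathfrak b\oplus J$ is maximal, with $G/\mathfrak g=k$.

Let $G$ act on $A$ by multiplication, on $E$ through $\rho_1|_G=\rho_2|_G$, and on $C$ through $r\mapsto r(0,0)\in B$. By (F5), $\delta$ is a morphism of Frobenius $G$-modules. The evaluation maps $A\to C$, $h\mapsto h(0,0)$, and $E\to C$, $e\mapsto e(0)$, are ring homomorphisms compatible with the actions of $G$, and $\delta(h)(0)=h(0,0)-\sigma(h(0,0))$. So we have a commutative diagram of Frobenius $G$-modules with exact rows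
\begin{equation}\label{eq:diagram}
\begin{array}{ccccccccc}
0&\to&A_+&\to&A&\to&C&\to&0\\
&&\downarrow{\scriptstyle\delta}&&\downarrow{\scriptstyle\delta}&&\downarrow{\scriptstyle 1-\sigma}&&\\
0&\to&E_+&\to&E&\to&C&\to&0.
\end{array}
\end{equation}
For $\gamma\in C$ and $n\ge1$ we have $\delta(\gamma u^n)=\gamma z^n$, because $\rho_2$ kills $u$. Hence $\delta(A_+)=E_+$, and
\begin{equation}\label{eq:J}
0\to J\to A_+\xrightarrow{\ \delta\ }E_+\to0
\end{equation}
is exact. All these modules are submodules of free $B$-modules, so $x$ is injective on them, and by (F7) the rows of \eqref{eq:diagram} and the sequence \eqref{eq:J} stay exact modulo $x$.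

Write $H^i=H^i_{\mathfrak g}$ in this section. To compute it on $A$, $E$ and $C$ we use (F2). The ideal $\mathfrak gA$ contains $\mathfrak b$, $u+v$ and $uv$ and is contained in $(\mathfrak b,u,v)A$; since $u^2=u(u+v)-uv$ and $v^2=v(u+v)-uv$, the two ideals have the same radical. Further, $\mathfrak gE=(\mathfrak b,z)E$, because $u+v$ acts on $E$ as $z$, and $\mathfrak gC=\mathfrak bC$. The $c$ variables of $B$ form a regular sequence on the free $B$-module $C$, so $(\mathfrak b,u,v)A$, $(\mathfrak b,z)E$ and $\mathfrak bC$ are generated by regular sequences of lengths $c+2$, $c+1$ and $c$. By (F6),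
\begin{equation}\label{eq:conc}
H^i(A)=0\ \ (i\ne c+2),\qquad H^i(E)=0\ \ (i\ne c+1),\qquad H^i(C)=0\ \ (i\ne c),
\end{equation}
and $H^c(C)=H$. Modulo $x$, the rings $\bar A,\bar E,\bar C$ are $k[s,u,v]$, $k[s,z]$, $k[s]$ in Case I and $L[u,v]$, $L[z]$, $L$ in Case II. In each of them $\mathfrak g$ generates, up to radical, the ideal of all variables (in Case I use $t=s^p$). By (F4), \eqref{eq:conc} holds for $\bar A,\bar E,\bar C$ with $c$ replaced by $c-1$, and $\varphi$ is injective on $H^{c+1}(\bar A)$, $H^c(\bar E)$ and $H^{c-1}(\bar C)=W$.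

\begin{proposition}\label{prop:key}
\begin{enumerate}
\item[(i)] The map $\varphi$ is injective on $H^i_{\mathfrak g}(\bar J)$ for all $i$, and $H^i_{\mathfrak g}(\bar J)=0$ for $i\notin\{c,c+1\}$.
\item[(ii)] The map $\varphi$ is not injective on $H^{c+2}_{\mathfrak g}(J)$.
\end{enumerate}
\end{proposition}

\begin{proof}
By \eqref{eq:conc} and the first row of \eqref{eq:diagram}, the connecting map $H\to H^{c+1}(A_+)$ and the map $H^{c+2}(A_+)\to H^{c+2}(A)$ are isomorphisms, and the other $H^i(A_+)$ vanish. By the second row,
\begin{equation}\label{eq:Eplus}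
0\to H\to H^{c+1}(E_+)\to H^{c+1}(E)\to0
\end{equation}
is exact, and the other $H^i(E_+)$ vanish. Then \eqref{eq:J} gives the exact sequence
\begin{equation}\label{eq:five}
0\to H^{c+1}(J)\to H^{c+1}(A_+)\xrightarrow{\ \delta\ }H^{c+1}(E_+)\to H^{c+2}(J)\to H^{c+2}(A)\to0,
\end{equation}
and the other $H^i(J)$ vanish. By naturality of connecting maps in \eqref{eq:diagram}, the map $\delta$ in \eqref{eq:five} is the composite
\[
H^{c+1}(A_+)\cong H\xrightarrow{\ 1-\sigma\ }H\hookrightarrow H^{c+1}(E_+).
\]
All maps commute with $\varphi$ by (F1). The argument used only \eqref{eq:diagram}--\eqref{eq:conc}, so it applies word for word to the reductions modulo $x$, with $c-1$ in place of $c$ and $W$ in place of $H$.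

(i) Modulo $x$ we have $1-\sigma=0$, so the middle map of \eqref{eq:five} vanishes. This gives $H^c(\bar J)\cong H^c(\bar A_+)\cong W$ and exact sequences
\[
0\to W\to H^c(\bar E_+)\to H^c(\bar E)\to0,\qquad 0\to H^c(\bar E_+)\to H^{c+1}(\bar J)\to H^{c+1}(\bar A)\to0,
\]
and the other $H^i(\bar J)$ vanish. Since $\varphi$ is injective on $W$, $H^c(\bar E)$ and $H^{c+1}(\bar A)$, two applications of (F3) finish the proof.

(ii) By \eqref{eq:five}, $H^{c+1}(E_+)/(1-\sigma)H$ embeds in $H^{c+2}(J)$, and by \eqref{eq:Eplus} it contains $H/(1-\sigma)H$. Both inclusions commute with $\varphi$, and Lemma~\ref{lem:coker} applies.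
\end{proof}

The hypothesis $t\notin k^p$ of Case II enters only through part (i). If $t=\tau^p$ with $\tau\in k$, then $H^1(\bar J)\cong\bar C=k[s]/(s-\tau)^p$, and Frobenius kills $s-\tau\neq0$.

\begin{remark}\label{rem:V}
The module $J$ realizes Example~\ref{ex:models}. Let $V$ be the image of $H^{c+1}(J)\to H^{c+1}(\bar J)$, that is, the kernel of the connecting map $\partial_x$ of $0\to J\xrightarrow{x}J\to\bar J\to0$. The inclusion $W\subset H^{c+1}(\bar J)$ and the map $H\to H^{c+2}(J)$ with kernel $(1-\sigma)H=\ker\lambda$ are each a composite of two connecting maps. Connecting maps of a $3\times3$ diagram anticommute, so $\partial_x|_W$ is the composite of $\partial_x\colon W\to H$ with $H\to H^{c+2}(J)$. The map $W\to H$ is injective, since $H^{c-1}(C)=0$, and it sends $W_0s^j$ into $H_Bs^j$. Hence $V\cap W=\bigoplus_{j\le p-2}W_0s^j$. In Example~\ref{ex:p2} this is $k\subset L$.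
\end{remark}

\section{From the ideal to a ring: proof of Theorem~\ref{thm:A}}\label{sec:A}

The ring $G$ contains $J$ as an ideal, but it is not yet the example: its reduction modulo $x$ fails to be $F$-injective. Indeed, map the sequence $0\to\bar J\to\bar G\to\bar B\to0$ to $0\to\bar A_+\to\bar A\to\bar C\to0$ by the inclusions. By naturality, the connecting map $H^{c-1}_{\mathfrak g}(\bar B)\to H^c_{\mathfrak g}(\bar J)\cong H^c_{\mathfrak g}(\bar A_+)\cong W$ is the inclusion $W_0\subset W$. So $W/W_0\ne0$ embeds in $H^c_{\mathfrak g}(\bar G)$, and Frobenius is zero on it by Example~\ref{ex:models}. The remedy is to keep the ideal $J$ and to change the quotient ring, so that the connecting map vanishes. We replace $B$ by $B[w]$ and let $w$ annihilate $J$.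

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Use Case I for part (1) and Case II for part (2). Let $w$ be a variable and put
\[
T=G[w]/wJG[w]=B\oplus J\oplus wB[w],\qquad \mathfrak n=\mathfrak b\oplus J\oplus wB[w],\qquad S=T_{\mathfrak n}.
\]
The ring $T$ is finitely generated over $k$, because $G$ is, and $T/\mathfrak n=B/\mathfrak b=k$. The element $x$ lies in $\mathfrak n$ and is injective on each of the three summands of $T$, so it is regular on $T$ and on $S$. The group $J$ is an ideal of $T$ with $wJ=0$, and $T/J=B[w]$, $T/wT=G$.

Consider the exact sequence of Frobenius $T$-modules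
\[
0\to J\to T\to B[w]\to0,
\]
which stays exact modulo $x$ by (F7). The ring $T$ acts on $J$ through $T\to G$, which carries $\mathfrak n$ onto $\mathfrak g$. By (F2), $H^i_{\mathfrak n}(J)=H^i_{\mathfrak g}(J)$ and $H^i_{\mathfrak n}(\bar J)=H^i_{\mathfrak g}(\bar J)$. The rings $B[w]$ and $\bar B[w]$ are polynomial rings over $k$ with $w$ among the variables, and the image of $\mathfrak n$ is the ideal of all variables. By (F4), multiplication by $w$ is surjective on $H^i_{\mathfrak n}(B[w])$ for every $i$. The connecting map $\partial\colon H^i_{\mathfrak n}(B[w])\to H^{i+1}_{\mathfrak n}(J)$ is $T$-linear and $w$ kills its target, so $\partial(w\xi)=w\,\partial(\xi)=0$ and $\partial=0$. For the same reason the connecting maps vanish modulo $x$. Hence for all $i$ the sequences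
\[
0\to H^i_{\mathfrak g}(J)\to H^i_{\mathfrak n}(T)\to H^i_{\mathfrak n}(B[w])\to0,\qquad
0\to H^i_{\mathfrak g}(\bar J)\to H^i_{\mathfrak n}(\bar T)\to H^i_{\mathfrak n}(\bar B[w])\to0
\]
are exact and compatible with $\varphi$.

In the second sequence $\varphi$ is injective on the outer terms, by Proposition~\ref{prop:key}(i) and (F4). By (F3) and (F2), $S/xS=\bar T_{\mathfrak n}$ is $F$-injective. By the first sequence and Proposition~\ref{prop:key}(ii), $F$ is not injective on $H^{c+2}_{\mathfrak n}(T)=H^{c+2}_{\mathfrak nS}(S)$, so $S$ is not $F$-injective.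

It remains to compute $\dim S$. Since $wJ=0$, every prime of $T$ contains $w$ or $J$, so $\dim S\le\dim T=\max(\dim G,\dim B[w])=c+2$. Since $H^{c+2}_{\mathfrak nS}(S)\ne0$, (F6) gives $\dim S\ge c+2$. Thus $\dim S=4$ in Case I and $\dim S=3$ in Case II.
\end{proof}

\section{Domains: proof of Theorem~\ref{thm:C}}\label{sec:C}

The ring $S$ above is not a domain: $w(u+v)=0$, while the annihilators in $T$ of $w$ and of $u+v$, namely $J$ and $wB[w]$, lie in $\mathfrak n$. To obtain a domain we realize $J$ as a quotient instead of an ideal. We glue once more and find a subring $D$ of a polynomial ring $P$ with $P/D\cong J$. If $P$ has enough variables, its local cohomology lies in a degree where that of $J$ vanishes, and the local cohomology of $J$ embeds in that of $D$, one degree higher.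

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The construction applies in Case I and in Case II. Choose finitely many generators of the $B$-algebra $G=B\oplus J$ and subtract their components in $B$. This gives generators $r_1,\dots,r_N\in J$, and by repeating one we may assume $N\ge2$. Let $P=B[X_1,\dots,X_N,Y_1,\dots,Y_N]$, and define $B$-algebra maps $\alpha,\beta\colon P\to G$ by
\[
\alpha(X_i)=r_i,\quad\alpha(Y_i)=0,\qquad\beta(X_i)=0,\quad\beta(Y_i)=r_i .
\]
Put $D=\ker(\alpha-\beta)$ and $\mathfrak d=\{h\in D:h(0,0)\in\mathfrak b\}$. The ring $D$ is a subring of $P$, hence a domain. It contains $B$, $X_i+Y_i$ and $X_iY_i$, and $P$ is finite over $B[X_i+Y_i,X_iY_i:1\le i\le N]$. By (F8), $D$ is finitely generated over $k$. Evaluation at the origin maps $D$ onto $B$, so $D/\mathfrak d=k$, and $x$ is a nonzero element of $\mathfrak d$.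

For $h\in P$ we have $\alpha(h)\equiv h(0,0)\equiv\beta(h)$ modulo $J$, so $\alpha-\beta$ maps $P$ into $J$. Conversely, let $r\in J$ and write $r=\alpha(g)$ with $g\in B[X]$. Then $g(0)\in B\cap J=0$, so $\beta(g)=g(0)=0$ and $r=(\alpha-\beta)(g)$. With (F5) we obtain an exact sequence of Frobenius $D$-modules
\[
0\to D\to P\xrightarrow{\ \alpha-\beta\ }J\to0,
\]
where $D$ acts on $J$ through $\alpha$. It stays exact modulo $x$ by (F7). The map $\alpha\colon D\to G$ is surjective, since $\alpha(X_i+Y_i)=r_i$, and $\mathfrak d$ is the preimage of $\mathfrak g$, since $\alpha(h)\equiv h(0,0)$ modulo $J$. So $H^i_{\mathfrak d}(J)=H^i_{\mathfrak g}(J)$ and $H^i_{\mathfrak d}(\bar J)=H^i_{\mathfrak g}(\bar J)$. The ideal $\mathfrak dP$ lies in the prime ideal $(\mathfrak b,X,Y)$ and contains $\mathfrak b$, $X_i^2=X_i(X_i+Y_i)-X_iY_i$ and $Y_i^2=Y_i(X_i+Y_i)-X_iY_i$, so its radical is $(\mathfrak b,X,Y)$. The rings $P$ and $\bar P$ are polynomial rings over $k$ in $c+2N$ and $c-1+2N$ variables. By (F4), $H^i_{\mathfrak d}(P)=0$ for $i\ne c+2N$, $H^i_{\mathfrak d}(\bar P)=0$ for $i\ne c-1+2N$,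 and $\varphi$ is injective on every $H^i_{\mathfrak d}(\bar P)$.

Since $c+2<c+2N$, we have $H^{c+2}_{\mathfrak d}(P)=0$, and the connecting map embeds $H^{c+2}_{\mathfrak g}(J)$ in $H^{c+3}_{\mathfrak d}(D)$. By Proposition~\ref{prop:key}(ii), $D_{\mathfrak d}$ is not $F$-injective. Modulo $x$, the module $H^j_{\mathfrak g}(\bar J)$ vanishes unless $j\in\{c,c+1\}$, while $c-1+2N\ge c+3$; this is where $N\ge2$ is used. So $H^j_{\mathfrak d}(\bar P)\to H^j_{\mathfrak d}(\bar J)$ is zero for every $j$, and
\[
0\to H^{i-1}_{\mathfrak g}(\bar J)\to H^i_{\mathfrak d}(\bar D)\to H^i_{\mathfrak d}(\bar P)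
\]
is exact for every $i$. By Proposition~\ref{prop:key}(i) and (F3), $\varphi$ is injective on the middle term, so $D_{\mathfrak d}/xD_{\mathfrak d}$ is $F$-injective. Take $S=D_{\mathfrak d}$.
\end{proof}

\section{Low dimensions: proof of Theorem~\ref{thm:B}}\label{sec:low}

Let $(R,\mathfrak m)$, $x$, $H^i$ and $V^i$ be as in Section~\ref{sec:obstruction}. We show that $V^0$ and $V^1$ cause no obstruction and that $V^2$ has finite length, so that Lemma~\ref{lem:perfect} applies to it.

\begin{lemma}\label{lem:depth}
We have $H^0(R)=0$. If $\dim\bar R\ge1$ and $\bar R$ is reduced or $F$-injective, then $H^0(\bar R)=0$ and $H^1(R)=0$.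
\end{lemma}

\begin{proof}
If $x$ is injective on a module whose elements are killed by powers of $x$, the module is zero. This applies to $H^0(R)\subset R$. Now let $e\in H^0(\bar R)$, say $\mathfrak m^ne=0$. If $e$ were a unit, then $\mathfrak m^n\bar R=0$ and $\dim\bar R=0$. So $e\in\mathfrak m\bar R$ and $e^{n+1}=0$. If $\bar R$ is reduced, then $e=0$. If $\bar R$ is $F$-injective, then $F^j(e)=e^{p^j}=0$ for $p^j>n$, and again $e=0$. Finally, the exact sequence $H^0(\bar R)\to H^1(R)\xrightarrow{x}H^1(R)$ shows that $x$ is injective on $H^1(R)$.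
\end{proof}

To show that $V^2$ has finite length we must look at primes other than $\mathfrak m$, whereas $F$-injectivity is a hypothesis at $\mathfrak m$ only. Local duality makes this passage. Let $(Q,\mathfrak q)$ be a regular local ring of dimension $n$, let $\mathcal E$ be the injective hull of $Q/\mathfrak q$, and let $(-)^\vee=\operatorname{Hom}_Q(-,\mathcal E)$. This functor is exact and faithful, and it preserves finite length. For a finitely generated $Q$-module $M$,
\[
H^i_{\mathfrak q}(M)\cong\operatorname{Ext}^{n-i}_Q(M,Q)^\vee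
\]
naturally in $M$, and $\operatorname{Ext}^j_Q(M,Q)=0$ for $j>n$. For a prime $\mathfrak p\subset Q$, the ring $Q_{\mathfrak p}$ is regular of dimension $n-\dim Q/\mathfrak p$, and $\operatorname{Ext}^j_Q(M,Q)_{\mathfrak p}=\operatorname{Ext}^j_{Q_{\mathfrak p}}(M_{\mathfrak p},Q_{\mathfrak p})$. So one can dualize over $Q$, localize the Ext modules, and dualize back over $Q_{\mathfrak p}$. The first application extracts from $F$-injectivity a property that localizes.

\begin{lemma}\label{lem:reduced}
Let $(R_0,\mathfrak m_0)$ be an $F$-injective local ring that is a homomorphic image of a regular local ring $Q$. Then $R_0$ is reduced.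
\end{lemma}

\begin{proof}
Let $N$ be the nilradical of $R_0$ and suppose $N\ne0$. Since $N$ is finitely generated, there is $e$ with $r^{p^e}=0$ for all $r\in N$. Then $(r+r')^{p^e}=r^{p^e}$ for $r\in R_0$ and $r'\in N$, so the $R_0$-linear map $F^e\colon R_0\to F^e_*R_0$ factors through $R_0\to R_0/N$. As $F^e$ is injective on $H^i_{\mathfrak m_0}(R_0)$, the map $H^i_{\mathfrak m_0}(R_0)\to H^i_{\mathfrak m_0}(R_0/N)$ is injective. Hence $H^i_{\mathfrak m_0}(N)\to H^i_{\mathfrak m_0}(R_0)$ is zero for all $i$. By local duality and faithfulness, $\operatorname{Ext}^j_Q(R_0,Q)\to\operatorname{Ext}^j_Q(N,Q)$ is zero for all $j$. Let $\mathfrak p\subset Q$ be minimal in the support of $N$. Localize at $\mathfrak p$, take $j=\dim Q_{\mathfrak p}$, and apply local duality over $Q_{\mathfrak p}$: the map $H^0_{\mathfrak p}(N_{\mathfrak p})\to H^0_{\mathfrak p}((R_0)_{\mathfrak p})$ is zero. But $N_{\mathfrak p}$ is a nonzero module of finite length, so $H^0_{\mathfrak p}(N_{\mathfrak p})=N_{\mathfrak p}\neq0$, and the map is the restriction of the inclusion $N_{\mathfrak p}\subset(R_0)_{\mathfrak p}$.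 This is a contradiction.
\end{proof}

\begin{lemma}\label{lem:finite}
Suppose that $R=Q/\mathfrak a$ with $(Q,\mathfrak q)$ a regular local ring, and that $\bar R$ is reduced. Then $V^2$ has finite length.
\end{lemma}

\begin{proof}
Let $n=\dim Q$ and $M=\operatorname{Ext}^{n-2}_Q(R,Q)$, a finitely generated $R$-module with $M^\vee\cong H^2(R)$. Dualizing $0\to(0:_Mx)\to M\xrightarrow{x}M$ gives $V^2\cong H^2(R)/xH^2(R)\cong(0:_Mx)^\vee$. A finitely generated module supported only at $\mathfrak q$ has finite length, so it suffices to show $(0:_Mx)_{\mathfrak p}=0$ for every prime $\mathfrak p\ne\mathfrak q$ of $Q$. The module $(0:_Mx)$ is killed by $\mathfrak a$ and by a lift of $x$, so we may assume that $\mathfrak p$ contains both. Then $R_{\mathfrak p}$ is a local ring and $x$ is a regular element of its maximal ideal. Let $h=\dim Q/\mathfrak p\ge1$, so that $\dim Q_{\mathfrak p}=n-h$ and $M_{\mathfrak p}=\operatorname{Ext}^{n-2}_{Q_{\mathfrak p}}(R_{\mathfrak p},Q_{\mathfrak p})$.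

If $h>2$, then $n-2>\dim Q_{\mathfrak p}$ and $M_{\mathfrak p}=0$. If $h=2$, the dual of $M_{\mathfrak p}$ over $Q_{\mathfrak p}$ is $H^0_{\mathfrak p}(R_{\mathfrak p})$, which vanishes by Lemma~\ref{lem:depth}, so $M_{\mathfrak p}=0$. If $h=1$, the dual of $M_{\mathfrak p}$ is $H^1_{\mathfrak p}(R_{\mathfrak p})$, and the dual of $(0:_{M_{\mathfrak p}}x)$ is $H^1_{\mathfrak p}(R_{\mathfrak p})/xH^1_{\mathfrak p}(R_{\mathfrak p})$, which embeds in $H^1_{\mathfrak p}(\bar R_{\mathfrak p})$. When $\dim\bar R_{\mathfrak p}=0$, this last module vanishes by (F6). When $\dim\bar R_{\mathfrak p}\ge1$, the ring $\bar R_{\mathfrak p}$ is reduced, and $H^1_{\mathfrak p}(R_{\mathfrak p})=0$ by Lemma~\ref{lem:depth}. In both cases $(0:_{M_{\mathfrak p}}x)=0$.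
\end{proof}

\begin{proposition}\label{prop:low}
Suppose that $\bar R$ is $F$-injective. Then $F$ is injective on $H^i(R)$ for $i\le2$. If $R/\mathfrak m$ is perfect, then $F$ is also injective on $H^3(R)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:depth}, $H^0(R)=0$. So $V^0=0$, and Lemma~\ref{lem:lift} gives injectivity on $H^1(R)$. If $\dim\bar R=0$, then $\dim R=1$ and $H^2(R)=0$. Otherwise $H^1(R)=0$ by Lemma~\ref{lem:depth}, so $V^1=0$, and Lemma~\ref{lem:lift} gives injectivity on $H^2(R)$.

Now let $k=R/\mathfrak m$ be perfect. The completion $\hat R$ is flat over $R$ and has the same residue field, so $x$ is regular on $\hat R$, and $\hat R/x\hat R$ is the completion of $\bar R$. By (F2) we may assume that $R$ is complete. By Cohen's structure theorem, $R$ and hence $\bar R$ are homomorphic images of a power series ring $Q=k[[y_1,\dots,y_n]]$, which is regular. Then $\bar R$ is reduced by Lemma~\ref{lem:reduced}, and $V^2$ has finite length by Lemma~\ref{lem:finite}. By Lemma~\ref{lem:perfect}, $F$ is injective on $H^2(\bar R)/V^2$, and Lemma~\ref{lem:lift} gives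 injectivity on $H^3(R)$.
\end{proof}

The examples of Section~\ref{sec:A} fail in the first degree that Proposition~\ref{prop:low} leaves free: on $H^3$ in Case II and on $H^4$ in Case I. In Case I with $k$ perfect, $V^3$ cannot have finite length, for otherwise Lemmas~\ref{lem:perfect} and~\ref{lem:lift} would give injectivity on $H^4$.

To obtain counterexamples in every dimension $d>4$ we adjoin variables.

\begin{lemma}\label{lem:variable}
Let $(S,\mathfrak n)$ be a Noetherian local ring of characteristic $p$ and let $S'=S[y]_{(\mathfrak n,y)}$. Then $S'$ is $F$-injective if and only if $S$ is.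
\end{lemma}

\begin{proof}
Let $f_1,\dots,f_r$ generate $\mathfrak n$. In $\check C(f_1,\dots,f_r,y;S[y])$ the terms in which $y$ is inverted form a subcomplex, namely $\check C(f_1,\dots,f_r;S[y]_y)$ shifted by one degree, with quotient $\check C(f_1,\dots,f_r;S[y])$. This gives a long exact sequence, compatible with Frobenius,
\[
\cdots\to H^i_{\mathfrak n}(S[y])\to H^i_{\mathfrak n}(S[y]_y)\to H^{i+1}_{(\mathfrak n,y)}(S[y])\to H^{i+1}_{\mathfrak n}(S[y])\to H^{i+1}_{\mathfrak n}(S[y]_y)\to\cdots,
\]
in which the first and last maps are, up to sign, induced by localization. The $S$-modules $S[y]$ and $S[y]_y$ are free on the $y^j$ with $j\ge0$ and $j\in\mathbb Z$, so these maps are the inclusions $\bigoplus_{j\ge0}H^i_{\mathfrak n}(S)y^j\subset\bigoplus_{j\in\mathbb Z}H^i_{\mathfrak n}(S)y^j$. Hence $H^0_{(\mathfrak n,y)}(S[y])=0$ and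
\[
H^{i+1}_{(\mathfrak n,y)}(S[y])=\bigoplus_{j\ge1}H^i_{\mathfrak n}(S)\,y^{-j},\qquad F\Bigl(\sum_j\xi_jy^{-j}\Bigr)=\sum_jF(\xi_j)\,y^{-pj}.
\]
This map is injective if and only if $F$ is injective on $H^i_{\mathfrak n}(S)$. By (F2), the left side is the local cohomology of $S'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Assume (b), and let $R$ and $x$ be as in (a) with $\bar R$ $F$-injective. By (F6), $H^i(R)=0$ for $i>d$, and Proposition~\ref{prop:low} gives injectivity of $F$ on $H^i(R)$ for $i\le d$. So (a) holds.

Assume that (b) fails. If $d=3$ and $k$ is imperfect, Theorem~\ref{thm:A}(2) contradicts (a). If $d=4$, Theorem~\ref{thm:A}(1) does. For $d>4$ we argue by induction. Let $(S,\mathfrak n)$ and $x$ be a counterexample of dimension $d-1$ with residue field $k$, and let $S'=S[y]_{(\mathfrak n,y)}$. Then $S'$ has residue field $k$, and $\dim S'=d$ because $y$ is regular and $S'/yS'=S$. The element $x$ is regular on $S'$ by flatness, and $S'/xS'=(S/xS)[y]_{(\mathfrak n,y)}$. By Lemma~\ref{lem:variable}, applied to $S/xS$ and to $S$, the ring $S'/xS'$ is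 $F$-injective and $S'$ is not. So (a) fails.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KV}
Mitra Koley and Matteo Varbaro, \emph{Gr\"obner deformation and $F$-singularities}, arXiv:2107.12116 (2021).

\end{thebibliography}
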